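# Some $p$-compact groups are not telescopes of finite groups

## 1. The circle and the three-sphere as unions of finite groups

Fix a prime $p$. Consider the chain of cyclic groups $\mathbb Z/p\subset \mathbb Z/p^2\subset\mathbb Z/p^3\subset\cdots$ with union $\mathbb Z/p^\infty$, and let us compute the cohomology of $B\mathbb Z/p^\infty$.

For one $i$, the group $H^*(B\mathbb Z/p^i;\mathbb Z_p)$ is $\mathbb Z_p$ in degree $0$, is zero in odd degrees, and is $\mathbb Z/p^i$ in degree $2j>0$, generated by $x_i^j$, where $x_i$ generates $H^2=\operatorname{Hom}(\mathbb Z/p^i,\mathbb Q_p/\mathbb Z_p)$. A character of a subgroup extends to the whole group, so the restriction $H^{2j}(B\mathbb Z/p^{i+1};\mathbb Z_p)\to H^{2j}(B\mathbb Z/p^i;\mathbb Z_p)$ is onto. There is no $\lim^1$, and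
$$H^*(B\mathbb Z/p^\infty;\mathbb Z_p)=\lim_i H^*(B\mathbb Z/p^i;\mathbb Z_p)=\mathbb Z_p[x],\qquad |x|=2 .$$
Hence $H^*(B\mathbb Z/p^\infty;\mathbb F_p)=\mathbb F_p[x]$. With $\mathbb F_p$-coefficients each $B\mathbb Z/p^i$ also has a class in degree $1$, but the restriction $\operatorname{Hom}(\mathbb Z/p^{i+1},\mathbb F_p)\to\operatorname{Hom}(\mathbb Z/p^i,\mathbb F_p)$ is zero: the limit loses it. The class $x$ is a map $B\mathbb Z/p^\infty\to K(\mathbb Z_p,2)$. It is an isomorphism on $H^*(-;\mathbb F_p)$, so after $p$-completion the union of the $B\mathbb Z/p^i$ is $K(\mathbb Z_p,2)\simeq (BS^1)^\wedge_p$. Finite groups have reached the circle.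

Now let $p$ be odd and take in $SU(2)$ the finite group $G_i$ generated by all $\operatorname{diag}(\zeta,\zeta^{-1})$ with $\zeta^{p^i}=1$ and by $J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$. It is $\mathbb Z/p^i\rtimes C_4$, where $J$ acts by inversion. Let $G=\bigcup G_i$. As $4$ is prime to $p$,
$$H^*(BG;\mathbb F_p)=H^*(B\mathbb Z/p^\infty;\mathbb F_p)^{C_4}=\mathbb F_p[x]^{\pm1}=\mathbb F_p[x^2].$$
On the other side $H^*(BSU(2);\mathbb F_p)=\mathbb F_p[c_2]$, and $c_2$ restricts to $-x^2$ on $B\mathbb Z/p^\infty$. So $BG\to BSU(2)$ is an isomorphism on mod $p$ cohomology, and $BG^\wedge_p\simeq BSU(2)^\wedge_p$. Finite groups have reached the three-sphere at odd primes.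

In both examples the group acting on the torus ($1$, respectively $\pm1$) has order prime to $p$. What happens if $p$ divides that order?

## 2. $p$-compact groups, telescopes, and Wilkerson's question

We write $Y\to Y^\wedge_p$ for the Bousfield–Kan $p$-completion. A map inducing an isomorphism on $H_*(-;\mathbb F_p)$, called a *mod $p$ equivalence* below, becomes a homotopy equivalence after completion. The space $Y$ is *$p$-complete* if $Y\to Y^\wedge_p$ is an equivalence, and *$p$-good* if $Y\to Y^\wedge_p$ is a mod $p$ equivalence. By Bousfield–Kan I.5.2, $Y$ is $p$-good if and only if $Y^\wedge_p$ is $p$-complete.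

**Definition.** A *$p$-compact group* (in the sense of Dwyer–Wilkerson) is a loop space $X\simeq\Omega BX$, where $BX$ is pointed, connected and $p$-complete, such that $H^*(X;\mathbb F_p)$ is finite. It is *connected* if $X$ is connected, that is, if $BX$ is simply connected.

For example $BX=K(\mathbb Z_p,2)$ and $BX=BSU(2)^\wedge_p$ come from the $p$-completions of $S^1$ and $S^3$. A connected $p$-compact group has a *discrete maximal torus* $T\cong(\mathbb Z/p^\infty)^n$ and a finite *Weyl group* $W$ acting on $T$. For $SU(2)$ and $p$ odd, $T=\mathbb Z/p^\infty$ and $W=\{\pm1\}$.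

Given finite groups and homomorphisms $G_0\to G_1\to\cdots$, the space $\operatorname{hocolim}BG_i$ is the mapping telescope. Homotopy groups commute with telescopes, so $\operatorname{hocolim}BG_i\simeq BG$ with $G=\operatorname{colim}G_i$. We call $BX$ (or $X$) a *telescope of finite groups* if $(\operatorname{hocolim}BG_i)^\wedge_p\simeq BX$ for some such sequence.

A result of Broto and Møller says that every $1$-connected $p$-compact group is, up to $p$-completion, a mapping telescope of classifying spaces of $p$-local finite groups $X(q^{p^m})$. Those need not be finite groups. In the problem session by Broto, Hung, Kuhn, Palmieri, Priddy and Yagita (arXiv:0903.5034) Wilkerson's question appears: *is every $p$-compact group a telescope of finite groups?*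

The answer is no.

**Theorem A.** Let $X_{34}$ be the connected $7$-compact group with Weyl group the reflection group $G_{34}$. There is no sequence of finite groups and homomorphisms $G_0\to G_1\to\cdots$ with $(\operatorname{hocolim}BG_i)^\wedge_7\simeq BX_{34}$.

**Theorem B.** Let $p\ge5$ and $3\le r\mid m\mid p-1$ (for example $r=m=p-1$). The connected $p$-compact group $X(m,r,p)$ with Weyl group $G(m,r,p)$ is not, up to $p$-completion, a telescope of finite groups.

**Theorem C.** Let $X$ be as in A or B.
(i) There is no locally finite group $G$, of any cardinality, with $BG^\wedge_p\simeq BX$.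
(ii) If $Y$ is a connected $p$-compact group with $H^*(BY;\mathbb F_p)$ concentrated in even degrees, then $X\times Y$ is not a telescope of finite groups.

Theorem A alone answers the question, and Theorem B gives counterexamples at every prime $p\ge5$. Nothing is claimed for $p=2,3$. The proofs use the classification of finite simple groups (CFSG).

The strategy has two halves. In the first, homotopy theory turns a telescope into an increasing chain of fusion systems of finite groups which see all of $W$ and do not have the torus normal. In the second, finite group theory extracts one finite simple group that would have to contain a large torus with almost all of $W$ acting on it, and no simple group does.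

## 3. The two families and four properties of them

Let $X$ be a connected $p$-compact group with discrete torus $T\cong(\mathbb Z/p^\infty)^n$ and Weyl group $W$. We often write $T$ additively. Put
$$\Omega_k(T)=\{t\in T: p^kt=0\}\cong(\mathbb Z/p^k)^n,\qquad V=\Omega_1(T)\cong\mathbb F_p^n ,$$
and let $T^w$ be the fixed points of $w\in W$. The *$p$-rank* of a group is the largest rank of an elementary abelian $p$-subgroup. We shall use only the following.

* (H1) $p\ge5$, and $H^*(BX;\mathbb F_p)$ is of finite type and concentrated in even degrees.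
* (H2) $p$ divides $|W|$ exactly once.
* (H3) $n\ge3$, and for $w\in W$ of order $p$ the group $T^w$ has $p$-rank at most $1$.
* (H4) $W$ acts irreducibly on $V$.

**The group $X_{34}$.** Here $p=7$, $n=6$. Its existence, and the fact that $H^*(BX_{34};\mathbb F_7)$ is polynomial on generators of degrees $12,24,36,48,60,84$, are due to Aguadé (*Israel J. Math.* 66 (1989)); see also Andersen–Grodal–Møller–Viruel (AGMV, *Ann. of Math.* 167 (2008)). From Shephard–Todd and from Lehrer–Taylor, *Unitary Reflection Groups*, we take these facts on $W=G_{34}$: $|W|=2^93^7\cdot5\cdot7$; the center $Z(W)$ is cyclic of order $6$ and consists of scalars; $W$ is generated by one conjugacy class of reflections, of order $2$; and $W/Z(W)$ has a normal subgroup of index $2$ isomorphic to $PSU_4(3)$, of order $2^73^6\cdot5\cdot7$. So (H1) and (H2) hold.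

*(H3).* Let $w$ have order $7$, and let $\Lambda_0\cong\mathbb Z_7^6$ be the lattice with $T=\Lambda_0\otimes\mathbb Q/\mathbb Z$. The polynomial $\Phi_7$ is irreducible of degree $6$ over $\mathbb Q_7$, so it is the characteristic polynomial of $w$, and $\Lambda_0$ is a torsion-free module of rank $1$ over the discrete valuation ring $\mathbb Z_7[\zeta_7]$, with $w$ acting as $\zeta_7$. Thus $\Lambda_0\cong\mathbb Z_7[\zeta_7]$ and $|T^w|=|\mathbb Z_7[\zeta_7]/(1-\zeta_7)|=7$.

*(H4).* Let $0\ne U<V$ be $W$-invariant, and let $s$ be a reflection. Since $s$ has order $2$, prime to $7$, $(s-1)V$ is a line. If this line lies in $U$, then $s$ is trivial on $V/U$. Otherwise $(s-1)U\le U\cap(s-1)V=0$, so $s$ is trivial on $U$. All reflections are conjugate, so the same alternative holds for all of them, and they generate $W$. Hence $W$ is trivial on $U$ or on $V/U$. But $-1\in Z(W)$ acts as $-1$ on both, a contradiction.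

**The groups $X(m,r,p)$.** The group $W=G(m,r,p)$ consists of the monomial $p\times p$ matrices over $\mathbb Z_p$ whose nonzero entries are $m$-th roots of unity with product $\pi$ satisfying $\pi^{m/r}=1$. (As $m\mid p-1$, these roots lie in $\mathbb Z_p$.) Here $n=p$, and $X(m,r,p)$ exists with $H^*(BX;\mathbb F_p)$ polynomial on even generators (Notbohm, *Fund. Math.* 155 (1998); AGMV). The smallest case is $p=5$, $m=r=4$: signed-type $5\times5$ permutation matrices with entries in $\{1,i,-1,-i\}\subset\mathbb Z_5$ of product $1$, a group of order $4^4\cdot 5!=30720$.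

For $a^m=1$ and $i\neq j$ let $d_{ij}(a)$ be the diagonal matrix with $a$ at place $i$, $a^{-1}$ at place $j$, and $1$ elsewhere. It has product $1$, so $d_{ij}(a)\in W$. Roots of unity of order dividing $p-1$ stay distinct mod $p$.

(H1) is clear, and (H2) follows from $|W|=m^pp!/r$. *(H3):* an element $w$ of order $p$ lies over a $p$-cycle, because the diagonal matrices in $W$ form a $p'$-group. Then $w^p$ is the scalar given by the product of the entries of $w$, so this product is $1$, and partial products give a diagonal matrix of $m$-th roots of unity conjugating $w$ to a permutation matrix. Such diagonal matrices normalize $W$. So $T^w\cong\mathbb Z/p^\infty$. *(H4):* if $a$ has order $m\ge3$, then $a\not\equiv a^{-1}$ mod $p$, so $d_{ij}(a)$ acts differently on the $i$-th and $j$-th coordinate lines. Hence an invariant subspace is a sum of coordinate lines, and $W$ permutes these lines transitively.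

## 4. Fusion systems and the torus

**Definition.** A *discrete $p$-toral group* $S$ has a normal subgroup $T\cong(\mathbb Z/p^\infty)^n$ with $S/T$ a finite $p$-group. A *fusion system* $\mathcal F$ over $S$ is a category with objects the subgroups of $S$ and with morphisms some injective homomorphisms, containing all conjugations by elements of $S$, closed under restriction, and such that every morphism is an isomorphism of $\mathcal F$ followed by an inclusion. Subgroups (or elements) are *$\mathcal F$-conjugate* if an $\mathcal F$-isomorphism carries one to the other. A subgroup is *fully centralized* if its centralizer in $S$ is as large as possible among its $\mathcal F$-conjugates.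

The basic example is $\mathcal F_P(G)$, for a finite group $G$ with Sylow $p$-subgroup $P$: its morphisms are the conjugations by elements of $G$. For $G=S_3$, $p=3$ one gets $P=\mathbb Z/3$ with $\operatorname{Aut}_{\mathcal F}(P)=\{\pm1\}$.

From *saturation* we use only this consequence:

* (Sat) Each subgroup is $\mathcal F$-conjugate to a fully centralized one. If $\varphi:B\to S$ is an $\mathcal F$-morphism, $B$ is abelian and $\varphi(B)$ is fully centralized, then $\varphi$ extends to an $\mathcal F$-morphism $C_S(B)\to S$.

For $\mathcal F_P(G)$ this is Sylow's theorem. Indeed a fully centralized $B'$ has $C_P(B')$ Sylow in $C_G(B')$: take a Sylow $p$-subgroup of $C_G(B')$ and conjugate its product with $B'$ into $P$, to see that some conjugate of $B'$ has this maximal centralizer. If $gBg^{-1}=B'$, then $gC_P(B)g^{-1}$ is a $p$-subgroup of $C_G(B')$, so some $c\in C_G(B')$ moves it into $C_P(B')$, and conjugation by $cg$ is the extension.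

We cite from Dwyer–Wilkerson (*Ann. of Math.* 139 (1994)) and Broto–Levi–Oliver (*Geom. Topol.* 11 (2007), Theorems 6.3 and 10.7), for a connected $p$-compact group $X$:

* (F1) There are a discrete $p$-toral group $S\trianglerighteq T$ with $S/T$ finite, a map $f:BS\to BX$, and a saturated fusion system $\mathcal F$ over $S$ with $\operatorname{Hom}_{\mathcal F}(P,Q)=\{\varphi\text{ injective}: f|_{BQ}B\varphi\simeq f|_{BP}\}$. For each finite $p$-group $Q$, every map $BQ\to BX$ is homotopic to some $f\circ B\rho$ with $\rho\in\operatorname{Hom}(Q,S)$, and $fB\rho\simeq fB\rho'$ if and only if $\rho'=\chi\rho$ for some $\chi\in\operatorname{Iso}_{\mathcal F}(\rho(Q),\rho'(Q))$. (As $BX$ is simply connected, free and pointed homotopy classes agree.)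
* (F2) $\operatorname{Aut}_{\mathcal F}(T)=W$ is finite and acts faithfully on $T$; $S/T$ maps isomorphically onto a Sylow $p$-subgroup of $W$, so $C_S(T)=T$; and $f$ induces $H^*(BX;\mathbb Z_p)\otimes\mathbb Q\cong(H^*(BT;\mathbb Z_p)\otimes\mathbb Q)^W$.

**Lemma 1.** Each $\mathcal F$-morphism $\varphi:B\to T$ with $B\le T$ is the restriction of an element of $W$.

*Proof.* Choose an $\mathcal F$-isomorphism $\psi:\varphi(B)\to B'$ with $B'$ fully centralized. By (Sat), $\psi$ and $\psi\varphi$ extend to $C_S(\varphi(B))\ge T$ and to $C_S(B)\ge T$. A monomorphism $T\to S$ has divisible image of rank $n$; this image is trivial in the finite group $S/T$, so it lies in $T$ and equals $T$. Thus $\psi=\beta|_{\varphi(B)}$ and $\psi\varphi=\alpha|_B$ with $\alpha,\beta\in\operatorname{Aut}_{\mathcal F}(T)=W$, and $\varphi=\beta^{-1}\alpha|_B$. $\square$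

**Lemma 2.** Let $p$ be odd and assume (H2), (H3). Then $W$ acts faithfully on $V$, $C_S(V)=T$, $|S:T|=p$, and an abelian subgroup of $S$ not contained in $T$ has $p$-rank at most $2$.

*Proof.* The kernel of $GL_n(\mathbb Z_p)\to GL_n(\mathbb F_p)$ is torsion free for odd $p$, so the finite group $W$ is faithful on $V$. An element of $S\smallsetminus T$ induces a nontrivial element of $W$, which is nontrivial on $V$; so $C_S(V)=T$. By (H2) and (F2), $|S:T|=p$. If $B$ is abelian and $x\in B\smallsetminus T$ induces $w$, then $w$ has order $p$, $B\cap T\le T^w$ has $p$-rank at most $1$, and $|B:B\cap T|=p$. $\square$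

## 5. $K$-theory of $BG$ and of $BX$, and why the torus normalizer fails

Let $K_p$ be $p$-complete complex $K$-theory. A mod $p$ equivalence induces an isomorphism on $K_p^*$. Indeed, the cofiber $C$ on suspension spectra is bounded below with $H\mathbb F_p\wedge C=0$, so $C/p\simeq*$; hence $[C,K_p]^*=0$ because $K_p$ is $p$-complete. By Atiyah, $K_p^0(BQ)=\mathbb Z_p\otimes R(Q)$ and $K_p^1(BQ)=0$ for a finite $p$-group $Q$. Elements of $\mathbb Z_p\otimes R(Q)$ are determined by their characters. For example $K_p^0(B\mathbb Z/p)=\mathbb Z_p[\lambda]/(\lambda^p-1)$.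

**Lemma 3.** Let $G$ be finite with Sylow $p$-subgroup $P$. Then $K_p^*(BG)\to K_p^*(BP)$ is injective; in particular $K_p^1(BG)=0$. If $z\in R(P)$ has equal character values on $G$-conjugate elements of $P$, then $z$ is in the image of $K_p^0(BG)$.

*Proof.* The composite $\Sigma^\infty BG_+\xrightarrow{tr}\Sigma^\infty BP_+\to\Sigma^\infty BG_+$ is multiplication by $|G:P|$ on $H_*(-;\mathbb F_p)$, so it is an isomorphism on $K_p^*$, and restriction to $BP$ is injective.

Call $z\in\mathbb Z_p\otimes R(P)$ *stable* if $c_g^*(z|_{gQg^{-1}})=z|_Q$ whenever $Q,gQg^{-1}\le P$. A virtual character with equal values on $G$-conjugate elements is stable. For stable $z$ the double coset formula, with transfer equal to induction, gives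
$$\mathrm{res}\,tr(z)=\sum_{PgP}\operatorname{Ind}_{P\cap gPg^{-1}}^P\bigl(z|_{P\cap gPg^{-1}}\bigr)=\mathfrak m\,z,\qquad \mathfrak m=\sum_{PgP}\operatorname{Ind}_{P\cap gPg^{-1}}^P(1).$$
Here $\mathfrak m$ is the permutation character of $P$ on $G/P$. It is the restriction of a character of $G$, hence stable, and $\mathfrak m(1)=|G:P|$ is prime to $p$. It is a unit of $\mathbb Z_p\otimes R(P)$: multiplication by $\mathfrak m$ on this free $\mathbb Z_p$-module has as eigenvalues the values $\mathfrak m(g)$, $g$ running over the classes of $P$; these are congruent to $\mathfrak m(1)$ modulo the primes above $p$, since each $g$ is a $p$-element; so the determinant is a unit of $\mathbb Z_p$. As restrictions are ring homomorphisms, $\mathfrak m^{-1}z$ is stable, and $z=\mathrm{res}\,tr(\mathfrak m^{-1}z)$. $\square$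

**Lemma 4.** Under (H1), $K_p^0(BX)\to K_p^0(BT)$ is injective.

*Proof.* The groups $H^j(BX;\mathbb Z_p)$ are finitely generated over $\mathbb Z_p$. In odd degrees, reduction mod $p$ embeds $H^{odd}(BX;\mathbb Z_p)/p$ in $H^{odd}(BX;\mathbb F_p)=0$, so $H^{odd}(BX;\mathbb Z_p)=0$. The $p$-torsion of $H^{2j}(BX;\mathbb Z_p)$ is a quotient of $H^{2j-1}(BX;\mathbb F_p)=0$. So $H^{2j}(BX;\mathbb Z_p)$ is torsion free, and by (F2) it injects into $H^{2j}(BT;\mathbb Z_p)\otimes\mathbb Q$. Also $H^*(BT;\mathbb Z_p)$ is polynomial on classes of degree $2$, by Section 1.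

Let $\Pi_{2j}$ be the Postnikov stages of the infinite loop space $\mathbb Z_p\times BU^\wedge_p$, with fibers $K(\mathbb Z_p,2j)$, and let $Y$ be $BX$ or $BT$. The groups $[Y,\Omega\Pi_{2j}]$ vanish, being built from odd cohomology of $Y$. Hence there is no $\lim^1$ term, $K_p^0(Y)=\lim_j[Y,\Pi_{2j}]$, and
$$0\to H^{2j}(Y;\mathbb Z_p)\to[Y,\Pi_{2j}]\to[Y,\Pi_{2j-2}]$$
is exact. If $0\ne U\in K_p^0(BX)$, take the first $j$ for which $U$ has nonzero image in $[BX,\Pi_{2j}]$. This image comes from a nonzero class of $H^{2j}(BX;\mathbb Z_p)$, which stays nonzero in $H^{2j}(BT;\mathbb Z_p)\subseteq[BT,\Pi_{2j}]$. So $U|_{BT}\ne0$. $\square$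

The examples of Section 1 suggest a first approach: generalize $\mathbb Z/p^\infty\rtimes C_4$ by the torus normalizer, that is, use $N=T\rtimes W=\bigcup_k\Omega_k(T)\rtimes W$. It breaks as soon as $p$ divides $|W|$. Assume (H1) and suppose a map $h:BN\to BX$ extends $f|_{BT}$ and is a mod $p$ equivalence. Let $\xi\in K_p^0(BN)$ be pulled back from the virtual representation $|W|\cdot1-\mathrm{reg}_W$ of $W$. It is zero on $BT$. On a subgroup of order $p$ in $W$ its character is $|W|$ off the identity, so $\xi\ne0$. But $\xi=h^*U$ with $U|_{BT}=0$, so $U=0$ by Lemma 4, a contradiction. The failure is exactly this: in $N$ the torus is normal, so no element outside $T$ is conjugate into $T$, while $K_p^0(BX)$ is detected on $T$. (In $U(p)$, by contrast, a cyclic permutation matrix is conjugate to the diagonal matrix with entries $1,\zeta,\dots,\zeta^{p-1}$.) Finite groups that work must fuse elements outside the torus into the torus. Proposition 10 below makes this precise for an arbitrary telescope.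

## 6. The kernel of $P\to S$ and the chain of fusion systems $\mathcal E_i$

From here to the end of Section 9 assume (H1)–(H3) and that $(\operatorname{hocolim}BG_i)^\wedge_p\simeq BX$. We want to compare the Sylow subgroups of the $G_i$ with $S$.

**Step 1: a mod $p$ equivalence $\eta:BG\to BX$.** Put $G=\operatorname{colim}G_i$. Replacing $G_i$ by its image in $G$, assume $G_0\le G_1\le\cdots$ and $G=\bigcup G_i$. As $BG^\wedge_p\simeq BX$ is $p$-complete, $BG$ is $p$-good, so completion gives a mod $p$ equivalence $\eta:BG\to BX$. Choose Sylow $p$-subgroups $P_i\le G_i$ with $P_i\le P_{i+1}$, and put $P=\bigcup P_i$.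

**Step 2: one homomorphism $\rho:P\to S$ representing $\eta$ on all $BP_i$.** Let $\mathcal M_i$ be the set of homomorphisms $\rho:P_i\to S$ with $fB\rho\simeq\eta|_{BP_i}$. It is nonempty by (F1), and $S$ acts on it by conjugation. There are finitely many orbits. Indeed there are finitely many composites $P_i\to S/T$, and the homomorphisms with a given composite form, modulo $T$-conjugation, a set that is empty or a torsor under $H^1(P_i;T)=Z^1/B^1$. The group $Z^1\le\operatorname{Map}(P_i,T)$ is an Artinian abelian $p$-group, so $Z^1/|P_i|Z^1$ is finite; and $B^1\ge|P_i|Z^1$ because $|P_i|$ kills $H^1$. So the finite nonempty sets $\mathcal M_i/S$ have nonempty inverse limit. Given a compatible family of orbits, conjugate successively in $S$ so that the representatives restrict to each other. We get $\rho:P\to S$ with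
$$fB(\rho|_{P_i})\simeq\eta|_{BP_i}\quad\text{for all }i. \tag{1}$$

Put $K_i=\ker(\rho|_{P_i})$, $S_i=\rho(P_i)$, $S'=\bigcup S_i$.

**Lemma 5.** If $Q\le P_i$, $g\in G_i$ and $gQg^{-1}\le P_i$, then $\chi_g:\rho(q)\mapsto\rho(gqg^{-1})$ is a well-defined isomorphism $\rho(Q)\to\rho(gQg^{-1})$ in $\mathcal F$. In particular, if $q\in K_i$ and $gqg^{-1}\in P_i$, then $gqg^{-1}\in K_i$: the group $K_i$ is *strongly closed* in $P_i$ with respect to $G_i$.

*Proof.* $Bc_g$ is homotopic to the identity on $BG_i$, so by (1) $fB(\rho c_g)\simeq fB(\rho|_Q)$ on $BQ$. Apply (F1). For the last claim take $Q=\langle q\rangle$. $\square$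

We would like to pass to $G_i/K_i$, a finite group with Sylow subgroup $S_i\le S$. Here is the obstacle: a strongly closed subgroup need not be normal. For instance the Sylow $5$-subgroup of the simple group $A_5$ is strongly closed in itself, and the map $A_5\to1$ has it in its kernel. We cannot divide $G_i$ by $K_i$. The way out is to divide only its normalizer. Let
$$N_i=N_{G_i}(K_i)\ge P_i,\qquad H_i=N_i/K_i,\qquad \mathcal E_i=\mathcal F_{S_i}(H_i),$$
where $P_i/K_i=S_i$ via $\rho$ is a Sylow $p$-subgroup of $H_i$. So $\mathcal E_i$ is a saturated fusion system realized by a finite group. Its morphisms are the $\chi_g$ with $g\in N_i$ and $Q\ge K_i$ (and restrictions), so $\mathcal E_i\subseteq\mathcal F$ by Lemma 5. The next lemma says that nothing has been lost.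

**Lemma 6.** In Lemma 5, $\chi_g$ is a morphism of $\mathcal E_i$. Consequently $\mathcal E_i\subseteq\mathcal E_{i+1}$.

*Proof.* Write $G,P,K$ for $G_i,P_i,K_i$; we use downward induction on $|Q|$. By Alperin's fusion theorem, $c_g|_Q$ is a composite of restrictions of automorphisms $c_{g_j}\in\operatorname{Aut}_G(R_j)$, where $R_j\le P$ contains the intermediate image of $Q$ and $N_P(R_j)$ is Sylow in $N_G(R_j)$. If $|R_j|>|Q|$, the induction hypothesis applies to $R_j$. So we may assume $Q=R$, $N_P(R)\in\mathrm{Syl}_p(N_G(R))$, $g\in N_G(R)$.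

*Case $K\le R$.* Then $gKg^{-1}\le R\le P$, so $gKg^{-1}=K$ by strong closure. Hence $g\in N_i$, and $\chi_g$ is conjugation by $gK\in H_i$.

*Case $K\not\le R$.* The $p$-group $RK$ is larger than $R$, so $RN_K(R)=N_{RK}(R)>R$. By strong closure $N_G(R)$ normalizes $R\cap K$. Let $C\trianglelefteq N_G(R)$ be the kernel of its action on $R/(R\cap K)$. Since $K\trianglelefteq P$, $[N_K(R),R]\le R\cap K$, so $N_K(R)\le C$. The group $P_C=N_P(R)\cap C$ is Sylow in $C$ and contains $N_K(R)$, which is not contained in $R$. By the Frattini argument $g=ch$ with $c\in C$ and $h\in N_G(R)\cap N_G(P_C)$. Now $h$ normalizes $RP_C\le P$, and $RP_C>R$, so by induction $h$ induces a morphism of $\mathcal E_i$ on $\rho(RP_C)$, hence on $\rho(R)$. And $\chi_c$ is the identity of $\rho(R)\cong R/(R\cap K)$. So $\chi_g=\chi_c\chi_h=\chi_h|_{\rho(R)}$ is in $\mathcal E_i$.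

For the last statement, a morphism of $\mathcal E_i$ is (a restriction of) some $\chi_g$ with $g\in G_i\le G_{i+1}$; apply the first statement to $G_{i+1}$. $\square$

## 7. From class functions to $K$-theory classes on $BX$

**Lemma 7.** Let $u:S'\to\mathbb C$ be such that for all large $i$, $u|_{S_i}$ is a virtual character constant on $\mathcal E_i$-conjugacy classes of elements. Then there is $U\in K_p^0(BX)$ with $f^*U|_{BS_i}=u|_{S_i}$ for all large $i$. If $T\le S'$, then $u|_T$ is $W$-invariant.

*Proof.* If $q,gqg^{-1}\in P_i$ with $g\in G_i$, then $\rho(q)$ and $\rho(gqg^{-1})$ are $\mathcal E_i$-conjugate by Lemma 6. So $u\circ\rho|_{P_i}\in R(P_i)$ is constant on $G_i$-classes, and by Lemma 3 it comes from a unique class in $K_p^0(BG_i)$. By uniqueness these classes are compatible. Since $K_p^{-1}(BG_i)=0$, there is no $\lim^1$ and $K_p^0(BX)\cong K_p^0(BG)=\lim K_p^0(BG_i)$. Let $U$ be the resulting class and $v_i=f^*U|_{BS_i}$. By (1), $\rho^*v_i=\eta^*U|_{BP_i}=\rho^*u$ in $\mathbb Z_p\otimes R(P_i)$. As $\rho:P_i\to S_i$ is onto, inflation is injective, so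 $v_i=u|_{S_i}$.

Let $T\le S'$, $w\in W$, $t\in T$. For large $i$, $S_i$ contains $t$ and $w(t)$. From $f|_{BT}\circ Bw\simeq f|_{BT}$ we get that $w^*(u|_{\langle w(t)\rangle})=u|_{\langle t\rangle}$, that is, $u(w(t))=u(t)$. $\square$

**Lemma 8.** $T\le S'$.

*Proof.* The purpose is to see that the $P_i$ have enough torus. We have $H^j(BX;\mathbb Z_p)\cong H^j(BG;\mathbb Z_p)=\lim H^j(BG_i;\mathbb Z_p)$; the $\lim^1$ terms vanish, since the groups $H^j(BG_i;\mathbb Z_p)$ are finite for $j>0$ and constant for $j=0$. By transfer this embeds in $\lim H^j(BP_i;\mathbb Z_p)$. By (1) the embedding factors through $H^j(BS';\mathbb Z_p)$, so $H^*(BX;\mathbb Z_p)\to H^*(BS';\mathbb Z_p)$ is injective. Let $T'\le T$ be the maximal divisible subgroup of $S'$, of rank $n'$. It has finite index in $S'$, since $S'\cap T$ is Artinian abelian. By transfer $H^*(BS';\mathbb Z_p)\otimes\mathbb Q$ embeds in $H^*(BT';\mathbb Z_p)\otimes\mathbb Q$, a polynomial ring in $n'$ variables over $\mathbb Q_p$. By (F2), $H^*(BX;\mathbb Z_p)\otimes\mathbb Q$ is the ring of invariants of a finite group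 in a polynomial ring in $n$ variables, so it contains $n$ algebraically independent elements. Hence $n'\ge n$ and $T'=T$. $\square$

## 8. Recovering all of $W$, and fusion out of the torus

Put $A_i=S_i\cap T\trianglelefteq S_i$. By Lemma 8, $\bigcup A_i=T$; discarding terms, assume $V\le A_i$ for all $i$. Let
$$W_i=\{w\in W: wA_i=A_i,\ w|_{A_i}\in\operatorname{Aut}_{\mathcal E_i}(A_i)\}.$$
By Lemma 1 and faithfulness on $V$, restriction is an isomorphism $W_i\cong\operatorname{Aut}_{\mathcal E_i}(A_i)$. Let
$$M=\{t\in T: t\text{ is }\mathcal F\text{-conjugate to an element of }S\smallsetminus T\}.$$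

**Lemma 9.**
(a) If $V\le B\le A_i$ and $\varphi\in\operatorname{Hom}_{\mathcal E_i}(B,S_i)$, then $\varphi(B)\le A_i$ and $\varphi=w|_B$ for some $w\in W_i$.
(b) $W_i\le W_{i+1}$.
(c) If $x,y\in A_i$ are $\mathcal E_i$-conjugate, then $y=w(x)$ with $w\in W_i$, or both lie in $M$.
(d) There is $0\ne g_0\in\mathbb Z[\Lambda]^W$ vanishing on $M$, where $\Lambda=\operatorname{Hom}(T,\mu_{p^\infty})\cong\mathbb Z_p^n$ with $\mu_{p^\infty}\subset\mathbb C^\times$, and $\mathbb Z[\Lambda]$ is viewed inside the functions $T\to\mathbb C$.

In (d), the group ring $\mathbb Z[\Lambda]$ is a domain because $\Lambda$ is torsion-free abelian, and it embeds in the functions by independence of characters.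

*Proof.* (a) $\varphi(B)$ is abelian of $p$-rank $n\ge3$, so $\varphi(B)\le T$ by Lemma 2, and $\varphi(V)=\Omega_1(\varphi(B))=V$. So every $\mathcal E_i$-conjugate $B'$ of $B$ satisfies $V\le B'\le A_i$, and $C_{S_i}(B')=A_i$ since $C_S(V)=T$. All conjugates are therefore fully centralized. By (Sat) $\varphi$ extends to $C_{S_i}(B)=A_i$, and by the same argument the extension maps $A_i$ into $A_i$. So it lies in $\operatorname{Aut}_{\mathcal E_i}(A_i)$.

(b) For $w\in W_i$ apply (a) in $\mathcal E_{i+1}\supseteq\mathcal E_i$ to $B=A_i$ and $\varphi=w|_{A_i}$. Elements of $W$ are determined by their restriction to $V$.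

(c) Let $z$ be an $\mathcal E_i$-conjugate of $x$ and $y$ with $\langle z\rangle$ fully centralized in $\mathcal E_i$. If $z\notin A_i$, then $z\notin T$ and $x,y\in M$. If $z\in A_i$, the morphisms $x\mapsto z$ and $y\mapsto z$ extend to $C_{S_i}(x)\ge A_i$ and $C_{S_i}(y)\ge A_i$, and on $A_i$ they are given by elements of $W_i$ by (a).

(d) Let $t\in M$ be $\mathcal F$-conjugate to $s\in S\smallsetminus T$, which induces $w\in W$ of order $p$. Then $s^p\in T$ commutes with $s$, so $s^p\in T^w$. An $\mathcal F$-morphism takes $t^p$ to $s^p$, so by Lemma 1 $s^p=v(t^p)$ for some $v\in W$, and $t^p\in v^{-1}T^w=T^{v^{-1}wv}$. Thus $t^p\in T^{w'}$ for some $w'\in W$ of order $p$. For each $w\in W$ of order $p$ choose $\lambda_w\in\Lambda$ with $\lambda_w\ne\lambda_w\circ w$. The character $\mu_w=\lambda_w\cdot(\lambda_w\circ w)^{-1}\ne1$ is trivial on $T^w$. As $\Lambda$ is torsion free, $\mu_w^p-1$ is a nonzero element of $\mathbb Z[\Lambda]$, and it vanishes at every $t$ with $t^p\in T^w$. Take $g_0=\prod_{v\in W}\prod_w(\mu_w^p-1)\circ v$. $\square$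

As $W$ is finite, $W_i=W_{\mathcal E}:=\bigcup W_j$ for large $i$. We want $W_{\mathcal E}=W$. The natural attempt is to take a character $\lambda$ of $T$, form the $W_{\mathcal E}$-invariant function $\sum_{w\in W_{\mathcal E}}\lambda\circ w$, induce it to $S'$, feed it into Lemma 7, and read off that it is $W$-invariant. This stops at the elements of $M$. The induced function vanishes off $T$, so to be constant on $\mathcal E_i$-classes it would have to vanish at every element of $A_i$ that is $\mathcal E_i$-conjugate out of $A_i$. But if such a $t$ has order $p$ (as happens in $U(p)$) and $\lambda=\lambda_1^p$ is a $p$-th power in $\Lambda$, the sum at $t$ is $|W_{\mathcal E}|\ne0$. The remedy is to multiply by $g_0$, which kills $M$; since $\mathbb Z[\Lambda]$ is a domain and $g_0$ is already $W$-invariant, it can be cancelled at the end.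

**Proposition 10.** $S'=S$, $W_{\mathcal E}=W$, and for large $i$ some $x\in S_i\smallsetminus A_i$ is $\mathcal E_i$-conjugate to some $y\in A_i$.

*Proof.* **Step 1: the test function.** For $1\neq w\in W$ the fixed submodule of $w$ on $\Lambda$ has rank less than $n$, and $\Lambda$ is not a finite union of submodules of smaller rank. So there is $\lambda\in\Lambda$ with trivial stabilizer in $W$. Put
$$g=g_0\sum_{w\in W_{\mathcal E}}\lambda\circ w .$$
It is $W_{\mathcal E}$-invariant and vanishes on $M$. Since $T\le S'\le S$ and $|S:T|=p$, $S'\in\{T,S\}$. If $S'=T$, put $u=g$. If $S'=S$, then $S_i\ne A_i$ for large $i$; elements of $S_i$ induce elements of $W_i$ on $A_i$, so the image of $S/T$ in $W$ lies in $W_{\mathcal E}$, and $g$ is invariant under $S$. In this case put $u=\operatorname{Ind}_T^Sg$. Then $u|_T=pg$, $u=0$ off $T$, and $u|_{S_i}=\operatorname{Ind}_{A_i}^{S_i}(g|_{A_i})$ for large $i$.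

**Step 2: it satisfies Lemma 7.** In both cases $u|_{S_i}$ is a virtual character for large $i$. If two elements of $A_i$ are $\mathcal E_i$-conjugate, then by Lemma 9(c) they are $W_{\mathcal E}$-conjugate or $u$ vanishes at both. Off $T$ we have $u=0$, and elements of $A_i$ conjugate to elements outside $A_i$ lie in $M$, where $u=0$ as well.

**Step 3: $W_{\mathcal E}=W$.** By Lemma 7, $u|_T$ is $W$-invariant, hence so is $g$. As $\mathbb Z[\Lambda]$ is a domain and $0\ne g_0$ is $W$-invariant, $\sum_{w\in W_{\mathcal E}}\lambda\circ w$ is $W$-invariant. The characters $\lambda\circ w$, $w\in W$, are distinct, so the set $\{\lambda\circ w:w\in W_{\mathcal E}\}$ must contain all of them, and $W_{\mathcal E}=W$.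

**Step 4: $S'=S$.** If $S'=T$, then $A_i=S_i$ is an abelian Sylow $p$-subgroup of $H_i$, so $\operatorname{Aut}_{H_i}(A_i)\cong W_i$ is a $p'$-group. But $W_i=W$ for large $i$, and $p\mid|W|$.

**Step 5: fusion out of the torus.** A pair $x,y$ for one $i$ is a pair for all larger $i$, as $\mathcal E_i\subseteq\mathcal E_{i+1}$. So if the claim fails, there is no such pair for any $i$. Then $u_0=p\cdot1-\mathrm{reg}_{S/T}$, which is $0$ on $T$ and $p$ off $T$, is constant on $\mathcal E_i$-classes for all $i$. Lemma 7 gives $U\in K_p^0(BX)$ restricting to $u_0$ on $BS_i$ for large $i$. Its restriction to $BT$ is $0$, since $K_p^0(BT)=\lim K_p^0(BA_i)$. By Lemma 4 $U=0$, so $u_0=0$ on $S$, a contradiction. $\square$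

## 9. A simple group containing $V$

Now also assume (H4). We recall the generalized Fitting subgroup: $F^*(H)$ is the product of the Fitting subgroup $F(H)$ and all components (subnormal quasisimple subgroups) of $H$. Distinct components commute, $H$ permutes them, and $F^*(H)\ne1$ if $H\ne1$. For example $F^*(S_5)=A_5$.

Fix $k$, and choose $i$ so large that $\Omega_k(T)\le A_i$, $W_i=W$, $S_i\ne A_i$, and there are $x,y$ as in Proposition 10. Put
$$R=S_i,\qquad A=A_i,\qquad H=H_i/O_{p'}(H_i).$$
Dividing by a normal $p'$-subgroup does not change the fusion system on $R$ (two Sylow subgroups of $Q'O_{p'}(H_i)$ are conjugate by an element of $O_{p'}(H_i)$). We collect what is known.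

* $R\in\mathrm{Syl}_p(H)$, $A\trianglelefteq R$ is abelian, $|R:A|=p$, $V=\Omega_1(A)$, and $C_R(V)=C_R(A)=A$ by Lemma 2.
* $\operatorname{Aut}_H(A)=W$, and $x\in R\smallsetminus A$ is $H$-conjugate to $y\in A$.
* $Z(R)\le C_A(x)$ has $p$-rank $1$ by (H3), so it is cyclic and $\Omega_1(Z(R))\le V$ has order $p$.
* Elementary abelian subgroups of $R$ have rank at most $n$, by Lemma 2.
* $O_p(W)=1$: its fixed points on $V$ are nonzero and $W$-invariant, so they are all of $V$ by (H4), and $W$ is faithful on $V$.
* $A$ is a Sylow $p$-subgroup of $C_H(V)$. Indeed $C_H(V)\trianglelefteq N_H(V)$, and $R$ is Sylow in $N_H(V)$, so $R\cap C_H(V)=C_R(V)=A$ is Sylow in $C_H(V)$.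

**Lemma 11.** $F^*(H)=L$ is a nonabelian simple group, $V\le L$, and $R_L:=R\cap L\not\le A$.

*Proof.* **Step 1: $Q:=O_p(H)$ is trivial.** Suppose $Q\ne1$. Then $Q\cap Z(R)\ne1$, so $Q\ge\Omega_1(Z(R))$. Thus $Q\cap V$ is nonzero and $N_H(A)$-invariant, and $V\le Q$ by (H4). The image of $Q\le R\le N_H(A)$ in $W$ is a normal $p$-subgroup, hence trivial, so $Q\le C_R(A)=A$. Then $V=\Omega_1(Q)\trianglelefteq H$, so $C_H(V)\trianglelefteq H$ contains $y$, hence $x$. But $x\notin A=C_R(V)$.

**Step 2: there is only one component.** As $O_p(H)=O_{p'}(H)=1$, we have $F(H)=1$ and $F^*(H)=L_1\times\cdots\times L_l$ with $l\ge1$ and each $L_j$ nonabelian simple, of order divisible by $p$ because $O_{p'}(H)=1$. Let $R_j=R\cap L_j\ne1$, a Sylow subgroup of $L_j$.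

First, $A$ normalizes every $L_j$. This is clear if $R$ normalizes $L_j$. Otherwise the $R$-orbit of $L_j$ has at least $p$ members. If $R_j\cap A=1$, then $|R_j|=p$, and the product of the $R$-conjugates of $R_j$ is elementary abelian of rank at least $p\ge5$ and not contained in $A=R\cap T$, contradicting Lemma 2. So $R_j\cap A\ne1$. For $a\in A$ this group is centralized by $a$, so $L_j^a\cap L_j\ne1$, and $L_j^a=L_j$.

Hence $A\le H_0:=\bigcap_jN_H(L_j)\trianglelefteq H$. So $y\in H_0$, then $x\in H_0$, and $R=A\langle x\rangle\le H_0$. Thus each $R_j\neq1$ is normal in $R$, meets $Z(R)$, and contains $\Omega_1(Z(R))$. As the $L_j$ intersect trivially, $l=1$. Put $L=L_1$. Then $L\cap V\ge\Omega_1(Z(R))$ is $N_H(A)$-invariant, and $V\le L$ by (H4).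

**Step 3: $R_L\not\le A$.** Suppose $R_L\le A$. Then $V=\Omega_1(R_L)$, and by the Frattini argument $H=LN_H(R_L)=LN_H(V)$. So $H_1:=LC_H(V)\trianglelefteq H$. It contains $A\ni y$, hence $x$, hence $R$. But $R_L\le C_L(V)$, so
$$|H_1|_p=\frac{|L|_p\,|C_H(V)|_p}{|C_L(V)|_p}=|C_H(V)|_p=|A|<|R|,$$
a contradiction. $\square$

Let $W_L\trianglelefteq W$ be the image of $N_L(A)\trianglelefteq N_H(A)$. It contains the image, of order $p$, of some $x_0\in R_L\smallsetminus A$. The group $A\cap L$ is $W$-invariant and contains $[A,x_0]$. Moreover: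

$$\begin{aligned}&L\text{ has }p\text{-rank at most }n;\text{ and if }V\le B=\Omega_j(T)\le A\cap L,\text{ then}\\ &W_L\le\operatorname{Aut}_L(B)\le W|_B,\text{ faithfully on }B.\end{aligned}\tag{2}$$
The rank bound holds since $R_L\le R$. Elements of $N_L(A)$ normalize $B=\Omega_j(A)$, and the last inclusion is Lemma 9(a). So $L$ is a finite simple group of bounded $p$-rank which contains a torus $\Omega_j(T)$, with $j$ as large as we please, acted on by most of $W$.

## 10. Torus automizers in simple groups of Lie type

Let $L$ be a simple group of Lie type, $L=[\mathbf G^F,\mathbf G^F]$ with $\mathbf G$ a simple adjoint algebraic group. (The Tits group ${}^2F_4(2)'$ is treated with the sporadic groups; $Sp_4(2)'\cong A_6$, $G_2(2)'\cong PSU_3(3)$, ${}^2G_2(3)'\cong PSL_2(8)$ occur elsewhere in the list.) Let $W(\mathbf G)$ be the Weyl group of $\mathbf G$.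

**Lemma 12 (defining characteristic $p\ge5$).** Let $l'$ be the rank of the relative ($BN$-pair) root system and $l$ the rank of $\mathbf G$. Then $l\le2l'$, $l'\le2\cdot(p\text{-rank of }L)$, and $p$-elements $u\in L$ satisfy $u^{p^c}=1$ as soon as $p^c\ge\dim\mathbf G$.

*Proof.* The bound $l\le2l'$ is read off the list (for ${}^2A_l$ one has $l'=\lceil l/2\rceil$; for ${}^2D_l$, ${}^3D_4$, ${}^2E_6$ one has $l'=l-1$, $2$, $4$). Root subgroups of pairwise orthogonal simple relative roots commute and generate their direct product. The Dynkin diagram is a tree, hence bipartite, and has at least $l'/2$ pairwise non-adjacent nodes. So the $p$-rank of $L$ is at least $l'/2$. Finally $\mathbf G$ is abstractly simple, so it acts faithfully on its Lie algebra. With $d=\dim\mathbf G$, a $p$-element is unipotent there, $(u-1)^d=0$, so $u^{p^c}-1=(u-1)^{p^c}=0$ if $p^c\ge d$. $\square$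

**Lemma 13 (cross characteristic, exceptional $\mathbf G$, including ${}^3D_4,{}^2B_2,{}^2G_2,{}^2F_4,{}^2E_6$).** Let $D\le L$ be an abelian $p$-subgroup. There is a maximal torus $\mathbf T$ of $\mathbf G$ such that $D/(D\cap\mathbf T)$ embeds in $W(\mathbf G)$. If $D_0\le\mathbf T$, then $\operatorname{Aut}_{\mathbf G}(D_0)$ is a section of $W(\mathbf G)$.

*Proof.* $D$ consists of semisimple elements. A finite supersolvable group of semisimple elements of a connected group normalizes a maximal torus (Springer–Steinberg, *Conjugacy classes*, II.5.16), so $D\le N_{\mathbf G}(\mathbf T)$ for some $\mathbf T$. If $D_0\le\mathbf T$ and $g\in N_{\mathbf G}(D_0)$, then $\mathbf T$ and $g\mathbf Tg^{-1}$ are maximal tori of $C_{\mathbf G}(D_0)^0$, hence conjugate there. So $N_{\mathbf G}(D_0)=C_{\mathbf G}(D_0)\,(N_{\mathbf G}(\mathbf T)\cap N_{\mathbf G}(D_0))$, and $\operatorname{Aut}_{\mathbf G}(D_0)$ is a quotient of a subgroup of $N_{\mathbf G}(\mathbf T)/\mathbf T=W(\mathbf G)$. $\square$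

**Classical groups in cross characteristic.** Here $L=M/Z$ with $M=SL_N(q)$, $SU_N(q)$, $Sp_N(q)$ or $\Omega_N^{\pm}(q)$ (including $\Omega_N(q)$ for $N$ and $q$ odd) and $Z$ the scalars in $M$. The natural module is over $\mathbf k=\mathbb F_q$ ($\mathbb F_{q^2}$ for $SU$). Let $\tilde D\le M$ be an abelian $p$-subgroup. It is diagonalizable over $\bar{\mathbf k}$. Let $\Omega$ be its set of weights on $\bar{\mathbf k}^N$, with weight spaces $V_\chi$, and let
$$\Gamma=\langle q\rangle,\ \langle-q\rangle,\ \langle q,-1\rangle,\ \langle q,-1\rangle\quad\text{respectively,}$$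
acting on characters by powers. Then $\Omega$ is $\Gamma$-stable and $\dim V_\chi$ is constant on $\Gamma$-orbits. For $SL$ this is Frobenius; for $SU$ the hermitian form identifies the dual with the $q$-Frobenius twist, giving $\chi\mapsto\chi^{-q}$; in the last two cases the module is also self-dual. For example $C_7\le SL_3(2)$ has the weights $\chi,\chi^2,\chi^4$, one orbit of $\Gamma=\langle2\rangle$. A $\Gamma$-orbit is *nontrivial* if it is not $\{1\}$; let $s_0$ be the number of nontrivial orbits in $\Omega$.

**Lemma 14.**
(a) $N_M(\tilde D)/C_M(\tilde D)$ acts faithfully on $\Omega$, commuting with $\Gamma$. The kernel of its action on the set of $\Gamma$-orbits is abelian and acts on each orbit by a power map $\chi\mapsto\chi^e$, $e\in\Gamma$.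
(b) If $p\nmid|Z|$, the $p$-rank of $L$ is at least $s_0-1$ (linear, unitary), respectively at least $s_0$ (symplectic, orthogonal).
(c) If $p\mid|Z|$ with $p$ odd, then $M=SL_N^{\epsilon}(q)$ with $p\mid\gcd(N,q-\epsilon)$, where $SL^{+}=SL$, $SL^-=SU$, and the $p$-rank of $L$ is at least $N-2$.

*Proof.* (a) As $\tilde D$ is faithful on the module, $\Omega$ generates its character group, so an element fixing all weights centralizes $\tilde D$. A permutation $\sigma$ of one orbit $\Gamma\chi$ commuting with $\Gamma$ has $\sigma(\chi)=\chi^e$ for some $e\in\Gamma$, hence $\sigma(\chi^\gamma)=\chi^{e\gamma}$ for all $\gamma$. These power maps commute, so the kernel embeds in a product of abelian groups.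

(b) For a nontrivial orbit $\omega$ put $U_\omega=\bigoplus_{\chi\in\omega}V_\chi$. It is defined over $\mathbf k$, since $\omega$ is stable under the Frobenius of $\mathbf k$. In the non-linear cases it is nondegenerate and orthogonal to the other summands: a bilinear form pairs $V_\chi$ with $V_{\chi^{-1}}$, the hermitian form pairs $V_\psi$ with $V_{\psi^{-q}}$. And $\tilde D$ acts nontrivially on $U_\omega$. Taking an element of order $p$ on each $U_\omega$ we get an elementary abelian $p$-group of rank $s_0$ in the full isometry group ($GL_N(q)$ in the linear case). The determinant has cyclic image and costs at most $1$ in the linear and unitary cases; $O/\Omega$ is a $2$-group; and $M\to L$ is injective on $p$-subgroups.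

(c) In the other cases $Z$ is a $2$-group. The diagonal matrices (in an orthonormal basis for $SU$) with entries $p$-th roots of unity and determinant $1$ form a group of rank $N-1$. It contains the scalars of order $p$, since $p\mid N$, and these form its intersection with $Z$. $\square$

If $p\nmid|Z|$ and $D\le L$ is an abelian $p$-group, its preimage is $Z\times\tilde D$ with $\tilde D\cong D$ the Sylow $p$-subgroup. The preimage of $N_L(D)$ is then $N_M(\tilde D)$, and an element of it centralizing $D$ has commutators with $\tilde D$ in $Z\cap\tilde D=1$. So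
$$N_M(\tilde D)/C_M(\tilde D)\cong\operatorname{Aut}_L(D). \tag{3}$$

If $|Z|=p$ and $D\le L$ is an abelian $p$-group with preimage $\tilde D$, then commutators in $\tilde D$ lie in the central group $Z$, so $[a^p,b]=[a,b]^p=1$. The preimage of $pD$ consists of the elements $za^p$ with $z\in Z$, $a\in\tilde D$. Hence
$$\text{the preimage of }pD\text{ in }M\text{ is abelian.} \tag{4}$$

## 11. Proof of Theorem A

Let $X=X_{34}$, $p=7$, $n=6$, and suppose $BX$ is a telescope. Apply Section 9 with $k=6$.

**Step 1: what $L$ must contain.** Let $w$ be the image of $x_0$, acting on $T$ as $\zeta_7$. Since $1-\zeta_7$ divides $7$ in $\mathbb Z_7[\zeta_7]$,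
$$A\cap L\ge(1-w)\Omega_6(T)\ge7\,\Omega_6(T)=\Omega_5(T)=:D,\qquad D_0:=7D=\Omega_4(T).$$
So $D\cong(\mathbb Z/7^5)^6\le L$, and $L$ has $7$-rank at most $6$. The image of $W_L$ in $W/Z(W)$ is normal and contains an element of order $7$, which lies in the subgroup $J:=PSU_4(3)$ of index $2$. As $J$ is simple, the image contains $J$. By (2), $J$ is a section of $W_L\le\operatorname{Aut}_L(D_0)$. We shall use that $3^6$ divides $|J|$.

**Step 2: running through the CFSG.** We exclude every $L$.

*Alternating groups $A_N$.* An element of order $7^5$ forces $N\ge7^5$, so the $7$-rank exceeds $6$.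

*Sporadic groups and the Tits group.* $|D|=7^{30}$ would divide $|L|$, but the largest $7$-part of these orders is $7^6$.

*Characteristic $7$.* By Lemma 12, $l'\le12$, $l\le24$, so $\dim\mathbf G\le\max(24\cdot49,248)=1176<7^4$. So $7$-elements have order at most $7^4$, contradicting $D$.

*Exceptional, characteristic not $7$.* The orders $|W(E_6)|=2^73^4\cdot5$, $|W(E_7)|=2^{10}3^4\cdot5\cdot7$, $|W(E_8)|=2^{14}3^55^2\cdot7$, $|W(F_4)|=2^73^2$, $|W(G_2)|=12$, $|W(D_4)|=192$, $|W(B_2)|=8$ show $|W(\mathbf G)|_7\le7$. In Lemma 13, $|D:D\cap\mathbf T|\le7$, so $D_0=7D\le\mathbf T$, and $J$ is a section of $W(\mathbf G)$. But $3^6\nmid|W(\mathbf G)|$.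

*Classical, characteristic not $7$, $7\nmid|Z|$.* Let $\tilde D_0\cong D_0$ be as in (3), so $J$ is a section of $N_M(\tilde D_0)/C_M(\tilde D_0)$. By Lemma 14(a) the kernel on the set of $\Gamma$-orbits is abelian. An abelian normal subgroup has trivial image in a nonabelian simple section, so $J$ is a section of the symmetric group on the $\Gamma$-orbits. Since $v_3(14!)=5$, there are at least $15$ orbits, so $s_0\ge14$, and $L$ has $7$-rank at least $13$ by Lemma 14(b). Contradiction.

*Classical, characteristic not $7$, $7\mid|Z|$.* By Lemma 14(c), $N-2\le6$ and $7\mid N$, so $N=7$ and $|Z|=7$. By (4) the preimage $\tilde D_0$ of $D_0=7D$ is abelian. $N_L(D_0)$ lifts to $N_M(\tilde D_0)$, so $\operatorname{Aut}_L(D_0)$ is a quotient of $\operatorname{Aut}_M(\tilde D_0)$, which embeds in $\mathrm{Sym}(\Omega)$ with $|\Omega|\le7$. So $J$ is a section of $\mathrm{Sym}(7)$; but $3^6\nmid7!$.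

Hence $BX_{34}$ is not a telescope of finite groups. $\blacksquare$

## 12. Proof of Theorem B

Let $X=X(m,r,p)$, $n=p$, and suppose $BX$ is a telescope. Apply Section 9 with $k\ge3$, $p^k>10^{54}$ and $p^{k-1}>\max(4p(8p+1),248)$. Fix $a\in\mathbb Z_p$ of order $m\ge3$; then $a-a^{-1}$ is a $p$-adic unit.

**Step 1: $D:=\Omega_k(T)\le A\cap L$.** After a diagonal change of coordinates normalizing $W$ (Section 3) the image of $x_0$ is a cyclic permutation. So $A\cap L$ contains $(w-1)\Omega_k(T)$, the group of sum-zero vectors of $(\mathbb Z/p^k)^p$; in particular it contains $v=t(e_i-e_j)$ for $t\in\mathbb Z/p^k$. As $A\cap L$ is $W$-invariant, it contains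
$$d_{ij}(a)v-av=t(ae_i-a^{-1}e_j)-t(ae_i-ae_j)=t(a-a^{-1})e_j ,$$
hence all of $D$.

**Step 2: $W_L$ is almost all of $W$.** The image of $W_L$ in $S_p$ is normal and contains a $p$-cycle, so it contains $A_p$. Let $Y$ be the group of diagonal matrices in $W_L$. Let $w'\in W_L$ lie over the $3$-cycle $2\to3\to4\to2$. As $W_L\trianglelefteq W$,
$$d_{12}(a)^{-1}\,w'd_{12}(a)w'^{-1}=d_{12}(a)^{-1}d_{13}(a)=d_{23}(a)\in W_L .$$
By symmetry $d_{ij}(a)\in Y$ for all $i\ne j$. So $Y$ contains all diagonal matrices of $m$-th roots of unity with determinant $1$, a group of order $m^{p-1}$, and $W_L/Y\in\{A_p,S_p\}$. By (2), $L$ has $p$-rank at most $p$, and $W_L\le\operatorname{Aut}_L(D)\le W|_D$.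

**Step 3: alternating, sporadic and defining characteristic.** For $A_N$: $N\ge p^k\ge p^3$, so the $p$-rank exceeds $p$. For sporadic and Tits groups: $|L|<10^{54}<p^k$. In characteristic $p$: $l'\le2p$, $l\le4p$, $\dim\mathbf G\le\max(4p(8p+1),248)<p^{k-1}$, so by Lemma 12 there is no element of order $p^k$. All are excluded.

**Step 4: exceptional groups in cross characteristic.** By the orders listed in Section 11, $v_p|W(\mathbf G)|\le2$. So in Lemma 13 the group $D_0:=p^2D=\Omega_{k-2}(T)$ lies in $\mathbf T$, and its rank $p$ is at most $8$. Thus $p\in\{5,7\}$. As $k\ge3$, (2) applies to $D_0$, and $W_L\le\operatorname{Aut}_L(D_0)\le\operatorname{Aut}_{\mathbf G}(D_0)$. So $|W_L|$ divides $|W(\mathbf G)|$.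

*$p=7$.* From $3\le m\mid6$ we get $3\mid m$. So $3^6\cdot|A_7|_3=3^8$ divides $|W(\mathbf G)|$, which is impossible.

*$p=5$.* Here $m=r=4$, so $2^8\cdot60=2^{10}\cdot15$ divides $|W(\mathbf G)|$, and $\mathbf G$ has rank at least $5$. As $|W(E_6)|_2=2^7$, $L$ is $E_7(q)$ or $E_8(q)$. The index of $L$ in $\mathbf G^F$ is at most $2$, so we may count $5$-subgroups in $\mathbf G^F$. For $w\in W(\mathbf G)$ there is an $F$-stable maximal torus $\mathbf T_w$ with $\mathbf T_w^F\cong\Lambda_*/(qw-1)\Lambda_*$, where $\Lambda_*$ is the cocharacter lattice. Let $d$ be the order of $q$ mod $5$.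

If $d=1$ take $w=1$; if $d=2$ take $w=-1\in W(\mathbf G)$. Then $\mathbf T_w^F$ is $(C_{q-1})^{l}$, respectively $(C_{q+1})^l$, with $l\in\{7,8\}$, so the $5$-rank of $L$ is at least $7>5$.

If $d=4$, put $c=v_5(q^4-1)=v_5(q^2+1)$. The degrees divisible by $4$ are $8,12$ for $E_7$ and $8,12,20,24$ for $E_8$. Since $v_5(q^{4j}-1)=c+v_5(j)$, we get $|L|_5=5^{2c}$, respectively $5^{4c+1}$.

For $E_7$, let $w\in W(D_4)\le W(E_7)$ be the signed permutation $(x_1,x_2,x_3,x_4)\mapsto(-x_2,x_1,-x_4,x_3)$ (two sign changes). On $\Lambda_*\otimes\mathbb Z_5$ it is diagonalizable with eigenvalues $i,i,-i,-i,1,1,1$, where $i\in\mathbb Z_5$. On the eigenvalue $1$, $q-1$ is a unit. As $(qi-1)(-qi-1)=q^2+1$ and the sum of the two factors is $-2$, exactly one of them is divisible by $5$, and by exactly $5^c$. So the $5$-part of $\mathbf T_w^F$ is $(\mathbb Z/5^c)^2$, a full Sylow $5$-subgroup $B_0$ of rank $2$.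

For $E_8$, let $w\in W(D_8)\le W(E_8)$ act on four pairs of coordinates by $(x_1,x_2)\mapsto(-x_2,x_1)$ (four sign changes). Then $w^2=-1$, so $\Lambda_*$ is a torsion-free, hence free, $\mathbb Z[i]$-module of rank $4$, and $\mathbf T_w^F\cong(\mathbb Z[i]/(qi-1))^4\cong(C_{q^2+1})^4$. Its Sylow $5$-subgroup $B_0$ has rank $4$ and order $5^{4c}$, hence index $5$ in a Sylow $5$-subgroup of $L$.

In both cases, up to conjugacy, $D\cap B_0$ has index at most $5$ in $D\cong(\mathbb Z/5^k)^5$, so it has rank $5$, more than the rank of $B_0$. Contradiction.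

**Step 5: classical, cross characteristic, $p\mid|Z|$.** By Lemma 14(c), $N-2\le p$ and $p\mid N$, so $N=p$ and $|Z|=p$. By (4) the preimage of $pD$ is an abelian $p$-group; it is diagonalizable over $\bar{\mathbf k}$ with determinant $1$, so it has rank at most $p-1$. But its quotient $pD$ has rank $p$. Contradiction.

There remains the case of a classical group in cross characteristic with $p\nmid|Z|$. Lift $D$ to $\tilde D\cong D$ as in (3). Then $\operatorname{Aut}_M(\tilde D)\cong\operatorname{Aut}_L(D)\ge W_L$, and Lemma 14(b) gives $s_0\le p+1$.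

**Step 6: $Y$ fixes every $\Gamma$-orbit of weights.** Let $Y_1$ be the kernel of $W_L$ on the set of nontrivial $\Gamma$-orbits. It is abelian, and $Y_1Y/Y$ is an abelian normal subgroup of $A_p$ or $S_p$, so $Y_1\le Y$. We claim $Y_1=Y$. The group $\bar W=W_L/Y_1\le\mathrm{Sym}(p+1)$ has the abelian normal subgroup $\bar Y=Y/Y_1$ with quotient $A_p$ or $S_p$, and it contains an element of order $p$, which is a $p$-cycle.

If $\bar W$ is not transitive on the $p+1$ points, it embeds in $\mathrm{Sym}(p)$ with order at least $p!/2$. So $\bar W\in\{A_p,S_p\}$ and $\bar Y=1$.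

If $\bar W$ is transitive, it is $2$-transitive. Suppose $\bar Y\ne1$. A nontrivial normal subgroup of a $2$-transitive group is transitive, and a transitive abelian group is regular and equal to its centralizer. A point stabilizer is transitive on the nonidentity elements of $\bar Y$, so $\bar Y$ is elementary abelian; its order $p+1$ is even, so $p+1=2^e$ with $e\ge3$. Then $\bar W/\bar Y$ embeds in $GL_e(2)$ and $p!/2\le|GL_e(2)|<2^{e^2}$. For $e=3$ this fails since $7!/2=2520>168=|GL_3(2)|$. The case $e=4$ does not occur since $15$ is not prime. For $e\ge5$, the $2^{e-1}$ factors from $2^{e-1}$ to $2^e-1$ give $(2^e-1)!/2\ge2^{(e-1)2^{e-1}-1}$, and $2^{e-1}\ge e+2$ gives $(e-1)2^{e-1}-1\ge e^2+e-3>e^2$. So $\bar Y=1$.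

**Step 7: each weight lives in one coordinate.** Let $D^*=(\mathbb Z/p^k)^p$ be the character group of $D$, written additively. The matrix $d_{ij}(a)$ acts on it as a diagonal matrix with entries $a^{\mp1}$ at $i$ and $a^{\pm1}$ at $j$ (the sign depends on conventions and will not matter). Let $\chi\in\Omega$ be nontrivial. By Step 6 and Lemma 14(a), for all $i\ne j$
$$d_{ij}(a)\chi=e\chi\quad\text{with }e\text{ in the image of }\Gamma\text{ in }(\mathbb Z/p^k)^\times .$$
As $p\equiv1$ mod $m$, $d_{ij}(a)^{p^{k-1}}=d_{ij}(a)$, so we may replace $e$ by $e^{p^{k-1}}$, which is a Teichmüller element, that is, its order divides $p-1$. (For $p^k=25$ the Teichmüller elements are $1,7,18,24$.) Differences of distinct Teichmüller elements are units, since these elements are distinct mod $p$. If $\chi_i,\chi_j\ne0$ then, up to replacing $a$ by $a^{-1}$, $(a-e)\chi_i=0=(a^{-1}-e)\chi_j$ forces $a=e=a^{-1}$ in $\mathbb Z/p^k$, contradicting $m\ge3$. So each nontrivial weight is supported in one coordinate.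

**Step 8: exactly one orbit per coordinate, and $m\mid f$.** Since $\Omega$ generates $D^*$, each coordinate $j$ carries a weight $\chi_j=c_je_j$ with $c_j$ a unit. From $d_{ij}(a)\chi_j=a^{\pm1}\chi_j=e\chi_j$ we see that $a$ mod $p$ lies in the image of $\Gamma$ in $\mathbb F_p^\times$. This image is cyclic, of order $f$ say, so
$$m\mid f. \tag{5}$$
$W_L$ is transitive on coordinates, so each coordinate carries the same number $\tau\ge1$ of nontrivial $\Gamma$-orbits. From $p\tau\le p+1$ we get $\tau=1$: the nontrivial orbits are exactly $\Gamma\chi_1,\dots,\Gamma\chi_p$. Let $U_j$ be the summand of the natural module belonging to $\Gamma\chi_j$, and $C_j\le\tilde D$ the $j$-th coordinate subgroup. It acts faithfully on $U_j$, and trivially on the other $U_{j'}$ and on the trivial weight space.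

**Step 9: an automorphism of $\tilde D$ that $W$ does not have.** Let $\gamma\in\Gamma$ have image of order $f$ in $\mathbb F_p^\times$, and let $c$ generate $C_1$. On $U_1$ the eigenvalues of $c$ are the $\chi(c)$ with $\chi\in\Gamma\chi_1$, with multiplicities constant on the orbit. So $c$ and $c^\gamma$ have the same eigenvalues with multiplicities, and none is $\pm1$, as all have order $p^k$.

*They are conjugate over $\bar{\mathbf k}$ in the isometry group of $U_1$.* In the linear and unitary cases the algebraic group is $GL$. In the symplectic and orthogonal cases the eigenspaces $E_\lambda$ are totally singular, as $\lambda^2\ne1$ (for a quadratic form, $Q(v)=Q(cv)=\lambda^2Q(v)$), and $U_1$ is an orthogonal sum of hyperbolic spaces $E_\lambda\oplus E_{\lambda^{-1}}$. Choose isomorphisms from $E_\lambda(c)$ to $E_\lambda(c^\gamma)$, one for each pair $\{\lambda,\lambda^{-1}\}$, and the dual isomorphisms on the $E_{\lambda^{-1}}$; together they form an isometry.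

*They are conjugate in the finite isometry group of $U_1$.* The centralizer $C(c)$ is a product of general linear groups, hence connected. If $gcg^{-1}=c^\gamma$, then also $F(g)cF(g)^{-1}=c^\gamma$, so $g^{-1}F(g)\in C(c)$. By Lang–Steinberg $g^{-1}F(g)=zF(z)^{-1}$ with $z\in C(c)$, and $g_1=gz$ is fixed by $F$ with $g_1cg_1^{-1}=c^\gamma$.

Extend $g_1$ by the identity on the other summands. It commutes with $C_j$ for $j\ge2$ and raises $c$ to the power $\gamma$. So it normalizes $\tilde D$ and induces $\operatorname{diag}(\gamma,1,\dots,1)$ on it.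

**Step 10: the contradiction.** The aim is to move $g_1$ into $M$ and compare with $W$.

*Linear and unitary.* On $C(c)\le GL(U_1\otimes\bar{\mathbf k})$, a product of general linear groups, $\det$ maps onto $\mathbb G_m$. Its kernel is connected, as an extension of the torus $\{\prod t_\lambda=1\}$ by a product of special linear groups. So by Lang's theorem $\det$ is onto on $F$-fixed points, and there is $z\in C(c)^F$ with $\det z=\det g_1^{-1}$. Extended by the identity, $z$ centralizes $\tilde D$. Replacing $g_1$ by $g_1z$ we get $g_1\in M$. *Symplectic.* $g_1\in M$ already. In these cases $\operatorname{diag}(\gamma,1,\dots,1)\in\operatorname{Aut}_L(D)\le W|_D$. Reduce mod $p$: $m$-th roots of unity are distinct mod $p$, so the corresponding element of $W$ is $\operatorname{diag}(\alpha,1,\dots,1)$ with $\alpha\equiv\gamma$ of order $f$, and membership in $W=G(m,r,p)$ says $\alpha^{m/r}=1$. So $f\mid m/r$, and with (5) $m\mid m/r$, so $r=1$, a contradiction.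

*Orthogonal.* $O/\Omega$ has exponent at most $2$ (determinant and spinor norm, respectively Dickson invariant), so $g_1^2\in M$ and $\operatorname{diag}(\gamma^2,1,\dots,1)\in W|_D$. As before $\gamma^{2m/r}\equiv1$, so $f\mid2m/r$, and by (5) $m\mid2m/r$. So $r\le2$, contradicting $r\ge3$. $\blacksquare$

## 13. Proof of Theorem C

**Part (i): reducing a locally finite group to a countable one.** Let $G$ be locally finite with $BG^\wedge_p\simeq BX$. As in Section 6, $BG$ is $p$-good, so $H_*(G;\mathbb F_p)\cong H_*(BX;\mathbb F_p)$, which is countable. Homology commutes with directed unions, and $G$ is the directed union of its finite subgroups. So there is a countable $\Gamma_0\le G$ with $H_*(\Gamma_0;\mathbb F_p)\to H_*(G;\mathbb F_p)$ onto. Inductively choose countable $\Gamma_{j+1}\ge\Gamma_j$ in $G$ such that the kernel of $H_*(\Gamma_j;\mathbb F_p)\to H_*(G;\mathbb F_p)$, which is countable because $\Gamma_j$ is, dies in $H_*(\Gamma_{j+1};\mathbb F_p)$. Let $\Gamma_\infty=\bigcup\Gamma_j$. Then $H_*(\Gamma_\infty;\mathbb F_p)\to H_*(G;\mathbb F_p)$ is an isomorphism.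 The group $\Gamma_\infty$ is countable and locally finite, hence the union of an increasing sequence of finite subgroups. So $(B\Gamma_\infty)^\wedge_p\simeq BX$ makes $BX$ a telescope of finite groups, contradicting A or B.

**Part (ii): projecting the argument to the factor $X$.** Suppose $BZ=BX\times BY$ is a telescope. As in Section 6 we get a mod $p$ equivalence $\eta:BG\to BZ$ with $G=\bigcup G_i$. A map $BQ\to BZ$ is a pair of maps, and the finiteness argument of Section 6, Step 2, applies in $S_X$ and in $S_Y$. So there is $\rho=(\rho_X,\rho_Y):P\to S_X\times S_Y$ with $f_ZB(\rho|_{P_i})\simeq\eta|_{BP_i}$, where $f_Z=f_X\times f_Y$. Use $\rho_X$ and the composite $BG\to BZ\to BX$ to define $K_i=\ker(\rho_X|_{P_i})$, $S_i=\rho_X(P_i)$, $H_i$ and $\mathcal E_i$. Lemmas 5 and 6 only use that this composite is a map whose restriction to $BP_i$ is $f_XB\rho_X$, so they hold verbatim. The other steps that involve $BX$ are changed as follows.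

*Lemma 8.* Applied to the connected $p$-compact group $Z$, with $\rho(P)$ in place of $S'$, it gives $T_X\times T_Y\le\rho(P)$. So $T_X\le\bigcup S_i$.

*Lemma 7.* For $u$ on $\bigcup S_i$ as there, $u\circ\rho_X|_{P_i}$ is constant on $G_i$-classes, and we get $U\in K_p^0(BZ)\cong K_p^0(BG)$. Both $f_Z^*U|_{B\rho(P_i)}$ and $u\circ\mathrm{pr}_X$ inflate to $u\circ\rho_X$ on $P_i$, so they are equal, for large $i$. For $w\in W_X$ we have $f_Z|_{BT_X}\circ Bw\simeq f_Z|_{BT_X}$. Restricting to finite subgroups of $T_X\times1\le\rho(P)$ shows that $u|_{T_X}$ is $W_X$-invariant.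

*Proposition 10.* Lemma 9 and Steps 1–4 now give $W_{\mathcal E}=W_X$ and $\bigcup S_i=S_X$. In Step 5 the class $U\in K_p^0(BZ)$ obtained from $u_0$ vanishes on $BT_Z$, since $u_0\circ\mathrm{pr}_X$ vanishes on $T_X\times T_Y\le\rho(P)$. As $H^*(BZ;\mathbb F_p)$ is of finite type and even, Lemma 4 for $Z$ gives $U=0$. So $u_0\circ\mathrm{pr}_X=0$ on $\rho(P)$, that is, $u_0=0$ on $\bigcup S_i=S_X\ne T_X$, a contradiction.

Section 9 and the proofs of Theorems A and B use only the finite groups $H_i$, the fusion systems $\mathcal E_i\subseteq\mathcal F_X$, and the properties in Lemma 9 and Proposition 10. They apply unchanged. $\blacksquare$
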